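# Coin Flips on Closed Sets and Pairs of Randomizations

## 1. A random elementary submodel made of coin flips

Let $M_0=\mathbb N$ be an infinite set with no structure. Fix $0<\varepsilon<1$ and flip independent coins $R_n$, $n\in\mathbb N$, each showing $1$ with probability $1-\varepsilon$. Let
$$A=\{n: R_n=1\}.$$
Each given $n$ lies in $A$ with probability $1-\varepsilon$, so from the point of view of any single element $A$ is almost everything. Yet almost surely the complement of $A$ is infinite, so from the point of view of $M_0$ there is a lot of room outside $A$.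

Here is what this $A$ can do. Let $g:\mathbb N\to\mathbb N$ be any injection, for instance $n\mapsto n+1$. It may not extend to, or be, a permutation. But $g|_A$ does extend to a permutation $u$: the complement of $A$ is infinite, and the complement of $g(A)$ contains $g(\mathbb N\setminus A)$, so it is infinite too. Choose any bijection between the two complements. Then $u^{-1}g$ is the identity on $A$. So *every self-embedding can be corrected, by an automorphism, to be the identity on $A$*, and each point is in $A$ with probability $1-\varepsilon$.

The whole talk is about building such an $A$ in other structures. What made the extension work is the following property.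

**Definition 1.1.** Let $A\preceq M$ be countable models of a classical theory. $M$ is *saturated over $A$* if for every finite tuple $c$ of $M^{eq}$, every type over $A\cup c$, in finitely many variables of $eq$-sorts, is realized in $M^{eq}$.

It is enough to realize types in one home-sort variable over $A\cup c$ with $c$ a finite tuple of $M$ itself. Indeed, let $c$ be a tuple of $M^{eq}$ and consider $\mathrm{tp}(d/Ac)$. Choose a tuple $c^*$ of $M$ with $c\in\mathrm{dcl}(c^*)$ and a home-sort tuple $d^*$ of a monster model with $d\in\mathrm{dcl}(d^*)$. Realize $\mathrm{tp}(d^*/Ac^*)$ in $M$ one coordinate at a time. The element of $M^{eq}$ that is defined from this realization as $d$ is from $d^*$ realizes $\mathrm{tp}(d/Ac)$. For pure sets, "saturated over $A$" thus says that $M\setminus A$ is infinite.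

**What we want.** A Borel map $t\mapsto A_t\subseteq M_0$ on $[0,1]$ with Lebesgue measure (Borel meaning that $\{t:a\in A_t\}$ is Borel for each $a\in M_0$), such that
$$A_t\preceq M_0\ \text{ and } M_0 \text{ is saturated over } A_t\ \text{ for a.e. } t,\qquad \mathbb P_t(a\in A_t)\ge 1-\varepsilon\ \text{ for every } a\in M_0. \tag{1}$$

**A second example, and a trap.** Let $T_E$ be the theory of an equivalence relation $E$ with infinitely many classes, all infinite; it has quantifier elimination. Flip a coin for each element as before. Almost surely $A=\{a:R_a=1\}$ meets every class. Then $M_0$ is not saturated over $A$: the type "$x$ lies in a class not met by $A$" is omitted. The failure is real. If $g$ is a self-embedding that misses a class completely, then $g(A)$ misses that class while $A$ meets all classes, so $g|_A$ does not extend to an automorphism.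

The remedy is to flip a coin for each class too, all coins independent with probability $1-\delta$ of showing $1$, and to put $a$ in $A$ iff both the coin of $a$ and the coin of its class show $1$. Almost surely infinitely many classes have coin $1$, and each of them contains infinitely many elements with coin $1$; so $A$ is a model of $T_E$ and $A\preceq M_0$ by quantifier elimination. Almost surely infinitely many classes have coin $0$, so they are missed by $A$, and every class has infinitely many elements outside $A$. Let $c$ be a finite tuple of $M_0$. By quantifier elimination a one-variable type over $Ac$ says that $x$ is an element of $Ac$, or that $x$ is a new element of a class of an element of $Ac$, or that $x$ is in a new class. All are realized, so $M_0$ is saturated over $A$. Finally $\mathbb P(a\in A)=(1-\delta)^2$, and we choose $\delta$ so that this is at least $1-\varepsilon$.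

So coins must be attached to imaginary objects as well, and an element should wait for finitely many coins, one per unit of rank. We shall see exactly when this is possible, and which objects carry the coins.

## 2. Randomizations, pairs, and the theorem

Throughout we use continuous (metric) first-order logic, with classical logic as a special case. Let $\mathcal T$ be the class of $\aleph_0$-categorical, $\aleph_0$-stable, classical theories in a countable language. Each $T\in\mathcal T$ is taken complete with infinite models; $M_0$ is its countable model and $\mathbb M\succeq M_0$ a monster model. "Tuple" means finite tuple of $\mathbb M^{eq}$, $\mathrm{acl}$ means $\mathrm{acl}^{eq}$, and "interpretable" means definable in $\mathbb M^{eq}$ with parameters.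

**Definition 2.1.** A strongly minimal $D$, definable over a tuple $\bar o$, is *strictly minimal* if $\mathrm{acl}(\bar o)\cap D=\emptyset$ and $\mathrm{acl}(\bar ox)\cap D=\{x\}$ for all $x\in D$. It is *disintegrated* if
$$\mathrm{acl}(\bar oX)\cap D=\bigcup_{x\in X}\mathrm{acl}(\bar ox)\cap D\quad\text{for all nonempty } X\subseteq D .$$
$\mathcal D\subseteq\mathcal T$ is the class of those $T$ all of whose interpretable strictly minimal sets are disintegrated.

For example, a pure infinite set is strictly minimal and disintegrated, because $\mathrm{acl}(X)\cap\mathbb M=X$. In an infinite-dimensional vector space $V$ over $\mathbb F_2$, the set $V\setminus\{0\}$ is strictly minimal over $\emptyset$, but for independent $v,w$ the element $v+w\in\mathrm{acl}(v,w)$ is neither $v$ nor $w$. So the theory of $V$ is in $\mathcal T\setminus\mathcal D$.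

**Randomizations.** For $T\in\mathcal T$, $T^R$ is the randomization of $T$ in the sense of Ben Yaacov–Keisler. For a standard probability space $\Omega$ let $L(\Omega,M_0)$ be the set of measurable maps $\Omega\to M_0$ modulo a.e. equality; these are models of $T^R$ when $\Omega=[0,1]$. The language $\mathcal L^R$ has a main sort (the random elements) and an event sort, functions $[\![\varphi(\cdot)]\!]$ into events, the Boolean operations, the measure $\mu$, and the metrics $d(x,y)=\mu[\![x\ne y]\!]$ and $d(B,C)=\mu(B\triangle C)$. In $L(\Omega,M_0)$, $[\![\varphi(x)]\!]=\{\omega:M_0\models\varphi(x(\omega))\}$. For $M\models T^R$ we write $F_M$ for its algebra of events.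

**Pairs.** For a stable metric theory $Q$ in a countable language $\mathcal L$, an *elementary pair* of models of $Q$ is $(M,N)$ with $N\preceq M\models Q$. It is viewed as an $\mathcal L_P$-structure, where $\mathcal L_P=\mathcal L\cup\{P\}$ and $P$ is interpreted as $x\mapsto d(x,N)$. $Q_P$ denotes the $\mathcal L_P$-theory of *beautiful pairs* of models of $Q$, in the sense of Ben Yaacov–Berenstein–Henson. The one property of beautiful pairs that we need is stated in Section 9.

**Definition 2.2.** For $\epsilon>0$, an *$\epsilon$-isomorphism* from $(M,N)$ to $(M',N')$ is an $\mathcal L$-isomorphism $\sigma:M\to M'$ with $|d(x,N)-d(\sigma(x),N')|\le\epsilon$ for every $x\in M$. Two pairs are *approximately isomorphic* if there is an $\epsilon$-isomorphism between them for every $\epsilon>0$. $Q_P$ is *approximately $\aleph_0$-categorical* if any two of its separable models are approximately isomorphic.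

For $Q=T^R$ we check the $\epsilon$-isomorphism condition on both sorts.

**Theorem A.** If $T\in\mathcal D$, then $(T^R)_P$ is approximately $\aleph_0$-categorical.

The problem comes from James Hanson and Tomás Ibarlucía, "Approximate isomorphism of randomization pairs", arXiv:2202.04151 (2022), with this statement as a conjecture to prove or disprove. Two results are given as known: (K1) if $T\in\mathcal T\setminus\mathcal D$, then $(T^R)_P$ is not approximately $\aleph_0$-categorical; (K2) if $T$ is the theory of infinite sets, then $(T^R)_P$ is approximately $\aleph_0$-categorical. Theorem A does not use them; Theorem C in Section 11 uses (K1).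

**The pairs to compare.** Put $\Omega_0=[0,1]$, $\Omega=\Omega_0\times[0,1]$, $\pi:\Omega\to\Omega_0$ the projection, and $\mathbf M=L(\Omega,M_0)$. Let $\mathrm{End}(M_0)\subseteq M_0^{M_0}$ be the Borel set of elementary self-embeddings of $M_0$. For measurable $g:\Omega\to\mathrm{End}(M_0)$, $\omega\mapsto g_\omega$, and $f\in L(\Omega_0,M_0)$ put
$$f^g(\omega)=g_\omega(f(\pi\omega)),\qquad N_g=\{f^g:f\in L(\Omega_0,M_0)\},\quad\text{with event sort }\{B\times[0,1]\}. \tag{2}$$
The map $f^g$ is measurable, as $\{f^g=b\}=\bigcup_{a\in M_0}\{f\circ\pi=a\}\cap\{g_\omega(a)=b\}$. Write $N_{\mathrm{id}}$ for the case $g_\omega=\mathrm{id}$; this is the set of random elements that depend only on the first coordinate. As an example of the predicate, let $x(\omega_0,t)$ be $a$ for $t<1/2$ and $b\ne a$ otherwise. For every $f\in L(\Omega_0,M_0)$ and every $\omega_0$ we have $\mathbb P_t(x\neq f(\omega_0))\ge1/2$, with equality for the constant $f=a$, so $d(x,N_{\mathrm{id}})=1/2$.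

In Section 9 we show that every separable model of $(T^R)_P$ is isomorphic to some $(\mathbf M,N_g)$. So we must compare $(\mathbf M,N_g)$ with $(\mathbf M,N_{\mathrm{id}})$. The natural maps $\sigma$ to try are $\sigma(x)(\omega)=s_\omega(x(\omega))$ with $s_\omega\in\mathrm{Aut}(M_0)$: we want $s_\omega$ to undo $g_\omega$.

**Where a non-random correction stops.** Let $g_\omega=g_*$ be constant and not surjective. Elementary maps on finite sets extend to automorphisms of $M_0$, so for any finite $F\subseteq M_0$ some $s\in\mathrm{Aut}(M_0)$ satisfies $sg_*=\mathrm{id}$ on $F$. Using this $s$ for all $\omega$ is the first idea that comes to mind. It fails totally, for every choice of $s$: since $sg_*$ is not surjective, pick $b\notin sg_*(M_0)$ and let $\hat b$ be the constant function. All elements of $\sigma(N_{g_*})$ take values in $sg_*(M_0)$, so $d(\hat b,\sigma(N_{g_*}))=1$ while $d(\hat b,N_{\mathrm{id}})=0$. With $x=\sigma^{-1}(\hat b)$ this reads $|d(x,N_{g_*})-d(\sigma x,N_{\mathrm{id}})|=1$. So $s_\omega$ must vary with $\omega$, and the set where $s_\omega g_\omega$ is the identity must catch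 *every* element with high probability, uniformly.

That is what $A_t$ in (1) is for. If $s_\omega g_\omega=\mathrm{id}$ on $A_t$ for $\omega=(\omega_0,t)$, then $\sigma(f^g)$ and $f\circ\pi$ disagree only where $f(\omega_0)\notin A_t$, an event of probability at most $\varepsilon$ whatever $f$ is. Existence of $A_t$ is where $T\in\mathcal D$ enters (Sections 4–8); existence of $s_\omega$ is a transfer of saturation from $A_t\preceq M_0$ to $g_\omega(A_t)\preceq M_0$ (Section 7).

## 3. Tools from stability theory

Write $\perp$ for nonforking independence. We use the following facts about $T\in\mathcal T$.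

**Fact 3.1** ($\aleph_0$-categoricity). Over a tuple there are finitely many types in each sort, all isolated; a set invariant over a tuple is definable over it; the algebraic closure of a tuple meets each sort in a finite set. Every $M\models T$ is $\omega$-saturated, also in $M^{eq}$. Consequently, if $a\equiv a'$ are tuples of $M^{eq}$ and $z\in M^{eq}$, there is $z'\in M^{eq}$ with $z'a'\equiv za$.

**Fact 3.2** (Cherlin–Harrington–Lachlan, *$\aleph_0$-categorical, $\aleph_0$-stable structures*; Buechler, *Locally modular theories of finite rank*; see Pillay, *Geometric Stability Theory*). $T$ has finite Morley rank and its strictly minimal sets are locally modular. $T$ is *one-based*: $X\perp_{X\cap Y}Y$ for all $\mathrm{acl}$-closed $X,Y\subseteq\mathbb M^{eq}$.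

In the $\mathbb F_2$-vector space, one-basedness for subspaces $X,Y$ is the familiar fact that a basis of $X$ over $X\cap Y$ stays linearly independent over $Y$.

**Fact 3.3** (ranks and forking). $U$-ranks of tuples are finite, so Lascar's equality $U(ab/C)=U(a/bC)+U(b/C)$ holds. $U(a/C)=0$ iff $a\in\mathrm{acl}(C)$. For $C\subseteq B$, $a\perp_CB$ iff $U(a/B)=U(a/C)$ iff $RM(a/B)=RM(a/C)$. Nonforking extensions exist; $\perp$ is symmetric, transitive and monotone, and ignores passage to $\mathrm{acl}$. For every tuple $d$ and set $B$ there is a finite $b\subseteq B$ with $d\perp_bB$. Types over $\mathrm{acl}$-closed sets are stationary; types over models have Morley degree $1$; a type that contains a formula of its own Morley rank and of degree $1$ is stationary.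

Let $k=\max\{U(a):a\in M_0\}$; it exists since there are finitely many $1$-types.

## 4. The modular lattice of closed sets ($T\in\mathcal T$)

For $M\preceq\mathbb M$ let $\mathcal L(M)=\{\mathrm{acl}(x):x\text{ a tuple of }M^{eq}\}$, ordered by inclusion, with $X\vee Y=\mathrm{acl}(X\cup Y)$ and least element $\mathrm{acl}(\emptyset)$. Put $U(\mathrm{acl}(x))=U(x)$, which depends only on $\mathrm{acl}(x)$. Write $X\lessdot Y$ if $X\subseteq Y$ and $U(Y)=U(X)+1$.

**Lemma 4.1.** Let $T\in\mathcal T$.
(a) Every $\mathrm{acl}$-closed subset of an $X\in\mathcal L(M)$ is in $\mathcal L(M)$. In particular $\mathcal L(M)$ is a lattice with $X\wedge Y=X\cap Y$.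
(b) If $X\subsetneq Y$, then $U(X)<U(Y)$.
(c) $U(X\vee Y)+U(X\wedge Y)=U(X)+U(Y)$; hence $\mathcal L(M)$ is modular.
(d) If $X\subsetneq Y$, there is $Z$ with $X\lessdot Z\subseteq Y$.

*Proof.* (a) Let $V\subseteq X$ be closed. Choose a tuple $e$ in $V$ with $U(e)$ maximal; this is possible as $U(e)\le U(X)$. For a tuple $e'$ in $V$, maximality gives $U(ee')=U(e)$, so $U(e'/e)=0$ and $e'\in\mathrm{acl}(e)$. Hence $V=\mathrm{acl}(e)$.

(b) Let $X=\mathrm{acl}(x)\subseteq Y=\mathrm{acl}(y)$. Then $U(y)=U(xy)=U(y/x)+U(x)$, and $U(y/x)=0$ iff $y\in\mathrm{acl}(x)$ iff $X=Y$.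

(c) By Lascar's equality and one-basedness,
$$U(X\vee Y)=U(X/Y)+U(Y)=U(X/X\cap Y)+U(Y)=U(X)-U(X\cap Y)+U(Y).$$
For modularity let $X\le Z$. Always $X\vee(Y\wedge Z)\le(X\vee Y)\wedge Z$. The left side has rank $U(X)+U(Y\wedge Z)-U(X\wedge Y)$. Substituting $U(Y\wedge Z)=U(Y)+U(Z)-U(Y\vee Z)$ and $U(X\wedge Y)=U(X)+U(Y)-U(X\vee Y)$, we get $U(X\vee Y)+U(Z)-U(Y\vee Z)$. The right side has rank $U(X\vee Y)+U(Z)-U(X\vee Y\vee Z)$, the same number as $X\vee Z=Z$. By (b) the two sides are equal.

(d) Let $X=\mathrm{acl}(x)$, $Y=\mathrm{acl}(d)$, $n=U(d/x)\ge1$. By the definition of $U$-rank, $\mathrm{tp}(d/x)$ has a forking extension of rank at least $n-1$; being forking it has rank less than $n$, so exactly $n-1$. By Fact 3.3 its restriction to some finite set of parameters containing $x$ still has rank $n-1$. Moving by an automorphism over $x$ that takes a realization to $d$, we get a tuple $c'\supseteq x$ with $U(d/c')=n-1$. Let $Z=Y\cap\mathrm{acl}(c')\supseteq X$; by (a), $Z\in\mathcal L(M)$. One-basedness gives $Y\perp_Z\mathrm{acl}(c')$, so $U(d/Z)=U(d/c')=n-1$. As $Z\subseteq\mathrm{acl}(d)$, Lascar's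 equality gives $n=U(d/x)=U(d/Z)+U(Z/x)$, so $U(Z/x)=1$. $\square$

If $N\preceq M$, then $\mathcal L(N)$ is a sublattice of $\mathcal L(M)$, closed downwards by (a).

**Example 4.2.** In $T_E$, take $a\in M_0$. Then $U(a/E)=1$ (the sort of classes is a pure infinite set) and $U(a)=2$ (the class of $a$ is again a pure infinite set). We claim that the closed sets below $\mathrm{acl}(a)$ are exactly $\mathrm{acl}(\emptyset)$, $\mathrm{acl}(a/E)$ and $\mathrm{acl}(a)$. Suppose $V=\mathrm{acl}(z)\le\mathrm{acl}(a)$ has rank $1$ and $V\ne\mathrm{acl}(a/E)$. Then $V\wedge\mathrm{acl}(a/E)=\mathrm{acl}(\emptyset)$, so $a/E\notin\mathrm{acl}(z)$, and some automorphism $f$ fixes $z$ and moves $a/E$. Thus $z\in\mathrm{acl}(a)\cap\mathrm{acl}(f(a))$ with $a,f(a)$ in different classes. Such elements are independent, as $U(f(a)/a)=2=U(f(a))$. So $z\in\mathrm{acl}(\emptyset)$, a contradiction. The two nontrivial closed sets below $\mathrm{acl}(a)$ are the two coins that $a$ waited for in Section 1.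

**Example 4.3.** In the $\mathbb F_2$-vector space let $v,w$ be independent, and consider $\mathrm{acl}(v),\mathrm{acl}(w),\mathrm{acl}(v+w)$. Each has rank $1$, any two of them generate $\mathrm{acl}(v,w)$ of rank $2$, and by Lemma 4.1(c) any two meet in $\mathrm{acl}(\emptyset)$. In particular
$$\mathrm{acl}(v+w)\wedge(\mathrm{acl}(v)\vee\mathrm{acl}(w))=\mathrm{acl}(v+w)\ne\mathrm{acl}(\emptyset),$$
and the lattice is not distributive.

## 5. Disintegrated geometries and distributivity

Example 4.3 shows the lattice $M_3$: distinct $o<a,b,c<i$ with all pairwise meets $o$ and all pairwise joins $i$. It is the only obstruction: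

**Fact 5.1** (Dedekind–Birkhoff). A modular lattice is distributive iff it has no sublattice $M_3$.

**Proposition 5.2.** If $T\in\mathcal D$, then $\mathcal L(\mathbb M)$, hence also $\mathcal L(M_0)$, is distributive.

*Proof.* Suppose not. By Lemma 4.1(c) and Fact 5.1 there is an $M_3$: $o<a,b,c<i$. The plan is to shrink it to rank one, then to manufacture four realizations of a single type that witness a non-disintegrated strictly minimal set. The second part is needed because $a,b,c$ may have different types and so may not lie in one strictly minimal set.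

**Shrinking to rank one.** Put $r(X)=U(X)-U(o)$. Lemma 4.1(c) gives $r(i)=r(a)+r(b)=r(a)+r(c)=r(b)+r(c)$, so $r(a)=r(b)=r(c)=:r$ and $r(i)=2r$. By Lemma 4.1(d) choose $o\lessdot a'\le a$, and let
$$b'=b\wedge(a'\vee c),\qquad c'=c\wedge(a'\vee b').$$

- Since $a'\wedge c=o$, $r(a'\vee c)=r+1$. Since $b\vee c=i$, $b\vee a'\vee c=i$. So $r(b')=r+(r+1)-2r=1$.
- $a'\wedge b'\le a\wedge b=o$, so $r(a'\vee b')=2$.
- $b'\wedge c\le b\wedge c=o$, so $r(c\vee b')=r+1=r(a'\vee c)$. As $b'\le a'\vee c$, also $c\vee b'\le a'\vee c$, and equality of ranks gives $c\vee b'=c\vee a'$. Hence $c\vee a'\vee b'=c\vee a'$ has rank $r+1$, and $r(c')=r+2-(r+1)=1$.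

The pairwise meets of $a',b',c'$ are $o$, so their pairwise joins have rank $2$; all lie in $a'\vee b'$, which has rank $2$, so all are equal to it. Taking generators and renaming, we have a tuple $\bar o$ with $o=\mathrm{acl}(\bar o)$ and tuples $a,b,c$, each of rank $1$ over $o$, pairwise independent over $o$, each in the algebraic closure of $o$ and the other two. Until Step 3, all ranks, independence and $\mathrm{acl}$ are over $o$.

**Step 1: a second copy $a'$ of $a$, and a rank-one $e$ linking $a$ and $a'$.** (The symbols $a',b'$ are free again.) Choose $a'b'\models\mathrm{tp}(ab/\mathrm{acl}(c))$ with $a'b'\perp_cab$. Since $a\perp c$, also $a'\perp c$; with $a'\perp_cabc$ this gives $a'\perp abc$. Likewise $b'\perp abc$. Therefore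
$$U(aa')=2=U(bb'),\qquad U(abb')=U(ab)+U(b'/ab)=3 .$$
Since $c\in\mathrm{acl}(ab)$,
$$U(aa'bb')=U(abc)+U(a'b'/abc)=2+U(a'b'/c)=2+U(ab/c)=2+1=3 .$$
Let $e$ generate $\mathrm{acl}(aa')\cap\mathrm{acl}(bb')$. By Lemma 4.1(c), $U(e)=2+2-3=1$.

From $U(abb')=3=U(a)+U(bb')$ we get $a\perp bb'$, so $a\perp e$. Next, $c\in\mathrm{acl}(a'b')$ because $a'b'$ and $ab$ have the same type over $\mathrm{acl}(c)$, and $a\in\mathrm{acl}(bc)$; so $a\in\mathrm{acl}(a'bb')$. Hence $U(a'bb')=U(aa'bb')=3$, so $a'\perp bb'$ and $a'\perp e$. Finally, $U(ae)=2=U(aa')$ and $e\in\mathrm{acl}(aa')$, so $U(a'/ae)=U(aa'e)-U(ae)=0$, that is, $a'\in\mathrm{acl}(ea)$.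

**Step 2: a second copy of the pair $aa'$ over $e$.** Choose $a_2a_2'\models\mathrm{tp}(aa'/\mathrm{acl}(e))$ with $a_2a_2'\perp_eaa'$. Then
$$a_2'\in\mathrm{acl}(ea_2)\subseteq\mathrm{acl}(aa'a_2).$$
Since $e\in\mathrm{acl}(aa')$ and $a_2'\perp_eaa'$, and since $a'\perp e$, we have $U(a_2'/aa')=U(a_2'/e)=U(a'/e)=1$, so $a_2'\notin\mathrm{acl}(aa')$. And $U(a_2a_2')=U(aa')=2$ gives $a_2'\notin\mathrm{acl}(a_2)$. All of $a,a',a_2,a_2'$ realize $\mathrm{tp}(a/\mathrm{acl}(\bar o))$: for $a'$ by Step 1, and $a_2\equiv a$, $a_2'\equiv a'$ over $\mathrm{acl}(e)$.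

**Step 3: placing the four elements in one strictly minimal set.** From now on parameters are written explicitly. Let $\psi$ isolate $p=\mathrm{tp}(a/\bar o)$ (Fact 3.1). A nonalgebraic global type containing $\psi$ extends $p$ and has $U$-rank at least $1=U(p)$, so it is a nonforking extension of $p$, and there are finitely many of these. If $RM(\psi)\ge2$, there would be infinitely many disjoint infinite definable subsets of $\psi$, hence infinitely many nonalgebraic global types containing $\psi$. So $RM(\psi)=1$. The type $\mathrm{tp}(a/\mathrm{acl}(\bar o))$ is stationary of Morley rank $1$, so it has Morley degree $1$ and contains a strongly minimal formula $\varphi$, over a tuple $\bar o'\subseteq\mathrm{acl}(\bar o)$ which we enlarge to contain $\bar o$. The set of elements of $\varphi$ algebraic over $\bar o'$ is finite and $\bar o'$-invariant; remove it from $\varphi$. The element $a$ is not removed, as $a\notin\mathrm{acl}(\bar o)$.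

On $\varphi$ let $E(x,y)$ mean $\mathrm{acl}(\bar o'x)=\mathrm{acl}(\bar o'y)$. It is $\bar o'$-invariant, hence definable, with finite classes. If $x,y\in\varphi$ and $y\in\mathrm{acl}(\bar o'x)$, then exchange gives $x\in\mathrm{acl}(\bar o'y)$, so $E(x,y)$. Let $D=\varphi/E$, strongly minimal as a quotient with finite classes. A class is interalgebraic over $\bar o'$ with each of its elements. So no class is in $\mathrm{acl}(\bar o')$, and if $y/E\in\mathrm{acl}(\bar o',x/E)$, then $y\in\mathrm{acl}(\bar o'x)$ and $y/E=x/E$. Thus $D$ is strictly minimal over $\bar o'$.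

All of $a,a',a_2,a_2'$ satisfy $\varphi$, since they realize $\mathrm{tp}(a/\mathrm{acl}(\bar o))$. By Step 2 the class of $a_2'$ is in $\mathrm{acl}(\bar o'aa'a_2)$ but not in $\mathrm{acl}(\bar o'a)\cup\mathrm{acl}(\bar o'a')\cup\mathrm{acl}(\bar o'a_2)$. So $D$ is not disintegrated, contradicting $T\in\mathcal D$. $\square$

## 6. Join-irreducible closed sets count rank ($T\in\mathcal D$)

Let $\mathcal P$ be the set of join-irreducible elements of $\mathcal L(M_0)$: those $p\ne\mathrm{acl}(\emptyset)$ that are not a join of two strictly smaller elements. It is countable, as $\mathcal L(M_0)$ is. For $X\in\mathcal L(M_0)$ put $J(X)=\{p\in\mathcal P:p\le X\}$. In Example 4.2, $J(\mathrm{acl}(a))=\{\mathrm{acl}(a/E),\mathrm{acl}(a)\}$. The elements of $\mathcal P$ will carry the coins.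

**Lemma 6.1.** Let $T\in\mathcal D$.
(i) If $p\in\mathcal P$ and $p\le X\vee Y$, then $p\le X$ or $p\le Y$. Hence $J(X\vee Y)=J(X)\cup J(Y)$.
(ii) If $X\lessdot Y$, then $J(Y)=J(X)\cup\{p\}$ for a unique $p\notin J(X)$. Moreover $Y=X\vee p$, and every $q\in\mathcal P$ with $q<p$ is in $J(X)$.
(iii) $|J(X)|=U(X)$.

*Proof.* (i) By distributivity $p=(p\wedge X)\vee(p\wedge Y)$. By irreducibility one of the two terms is $p$.

(ii) Among the closed sets $p\le Y$ with $p\not\le X$ (for example $Y$) choose one of minimal rank. If $p=V\vee W$ with $V,W<p$, then $V,W$ have smaller rank by Lemma 4.1(b), so $V,W\le X$ by minimality and $p\le X$, a contradiction. Also $p\ne\mathrm{acl}(\emptyset)$. So $p\in\mathcal P$. If $p,p'\in J(Y)\setminus J(X)$, then $X<X\vee p\le Y$ and $X\lessdot Y$ force $X\vee p=Y$, and similarly $X\vee p'=Y$. Now $p\le X\vee p'$ and $p\not\le X$ give $p\le p'$ by (i), and symmetrically $p'\le p$. If $q<p$ is in $\mathcal P$, then $q\in J(Y)\setminus\{p\}=J(X)$.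

(iii) By Lemma 4.1(d) there is a chain $\mathrm{acl}(\emptyset)\lessdot\dots\lessdot X$ of length $U(X)$. Each step adds exactly one element to $J$ by (ii), and $J(\mathrm{acl}(\emptyset))=\emptyset$. $\square$

**From down-sets to closed sets.** For a down-set $I\subseteq\mathcal P$ let
$$A_I=\bigcup\{X\in\mathcal L(M_0):J(X)\subseteq I\}\subseteq M_0^{eq}.$$
By Lemma 6.1(i) this union is directed, so every finite tuple of $A_I$ lies in a single such $X$, and $A_I$ is $\mathrm{acl}$-closed. Moreover, for $X\in\mathcal L(M_0)$,
$$X\subseteq A_I\iff J(X)\subseteq I. \tag{3}$$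
Right to left is the definition. Conversely, if $X=\mathrm{acl}(x)\subseteq A_I$, the tuple $x$ lies in some $Y$ with $J(Y)\subseteq I$, so $X\le Y$ and $J(X)\subseteq J(Y)\subseteq I$.

## 7. Saturation over an elementary submodel ($T\in\mathcal T$)

This section does two things: it reduces Definition 1.1 to types of rank one, and it shows that saturation over $A$ passes to larger models. Models here are countable.

**7.1. Extension.** *If $h:A\to A'$ is an elementary bijection and $M,M'$ are saturated over $A,A'$ respectively, then $h$ extends to an isomorphism $M\to M'$.* This is back-and-forth. If $h\cup(\bar c\mapsto\bar c')$ is elementary with $\bar c$ finite and $m\in M$, transport $\mathrm{tp}(m/A\bar c)$ to a type over $A'\bar c'$ and realize it in $M'$; symmetrically in the other direction.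

**7.2. Rank-one types over $Ac$.** *Let $s=\mathrm{tp}(z/Ac)$ have $U$-rank $1$. There is a finite $b\subseteq A$ such that $U(z/bc)=1$ and every $z'\models\mathrm{tp}(z/bc)$ with $z'\notin\mathrm{acl}(Ac)$ realizes $s$.* Choose $b$ such that $s$ contains a formula $\theta$ over $bc$ with the Morley rank and degree of $s$. Then $RM(z/bc)=RM(s)$, so $s$ is a nonforking extension of $\mathrm{tp}(z/bc)$ and $U(z/bc)=1$. It is the only one over $Ac$: another one, $s'\ne s$, would contain $\theta$ and have the same Morley rank, so $\theta$ would have degree greater than that of $s$. Now let $z'\models\mathrm{tp}(z/bc)$ with $z'\notin\mathrm{acl}(Ac)$. Then $1\le U(z'/Ac)\le U(z'/bc)=1$, so $z'\perp_{bc}A$ and $z'\models s$.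

**Lemma 7.3.** If, for all tuples $c$ of $M^{eq}$, every type of $U$-rank $1$ over $Ac$ is realized in $M^{eq}$, then $M$ is saturated over $A$.

*Proof.* Let $d\models r\in S(Ac)$. We induct on $n=U(r)$, for all $c$ simultaneously. If $n=0$, then $d\in\mathrm{acl}(Ac)\subseteq M^{eq}$. Let $n\ge1$ and choose finite $b\subseteq A$ with $d\perp_{bc}A$. Then $U(d/bc)=n\geq 1$, so Lemma 4.1(d), applied to $\mathrm{acl}(bc)\subsetneq\mathrm{acl}(bcd)$, gives a tuple $z\in\mathrm{acl}(bcd)$ with $U(z/bc)=1$. Since $z\perp_{bc}A$, $U(z/Ac)=1$. By hypothesis some $z'\in M^{eq}$ realizes $\mathrm{tp}(z/Ac)$. Take $d''$ in $\mathbb M^{eq}$ with $z'd''\equiv_{Ac}zd$. As $z\in\mathrm{acl}(Acd)$,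
$$U(d''/Acz')=U(d/Acz)=U(d/Ac)-U(z/Ac)=n-1 .$$
By induction, with $cz'$ in place of $c$, $\mathrm{tp}(d''/Acz')$ is realized in $M^{eq}$, and any realization realizes $r$. $\square$

**Lemma 7.4** (transfer). If $A\preceq N\preceq M$ are countable and $N$ is saturated over $A$, then $M$ is saturated over $A$.

For pure sets: if $N\setminus A$ is infinite, so is $M\setminus A$. In general the parameters $c$ of the type may lie in $M$ outside $N$, and a first candidate for a realization may happen to be algebraic over $Ac$. The proof moves such a candidate away from $A$, inside $N$.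

*Proof.* By Lemma 7.3 we may take $s\in S(Ac)$ of $U$-rank $1$, with $c$ a tuple of $M^{eq}$. Take $b$ as in 7.2.

**Step 1: a base $e$ for $c$ in $N$.** The type $\mathrm{tp}(c/N^{eq})$ has Morley degree $1$. So there is a finite $e\subseteq N^{eq}$, $b\subseteq e$, such that $\mathrm{tp}(c/e)$ contains a formula of Morley rank $RM(c/N)$ and degree $1$. Thus $\mathrm{tp}(c/e)$ is stationary and $c\perp_eN$. Consequently,
$$\text{if tuples } a,a' \text{ of } N^{eq} \text{ satisfy } a\equiv_ea',\text{ then } ac\equiv_ea'c. \tag{4}$$
Indeed let $f\in\mathrm{Aut}(\mathbb M/e)$ map $a$ to $a'$. Then $f(c)\perp_ea'$, because $c\perp_ea$, and also $c\perp_ea'$. So $f(c)$ and $c$ both realize the nonforking extension of $\mathrm{tp}(c/e)$ to $ea'$, and $ac\equiv_ea'f(c)\equiv_ea'c$.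

**Step 2: a first candidate.** As $s|_{bc}$ has $U$-rank $1$ and $M$ is $\omega$-saturated, there is $z_1\in M^{eq}$ with $z_1\models s|_{bc}$ and $z_1\notin\mathrm{acl}(ce)$. If $z_1\notin\mathrm{acl}(Ac)$, then $z_1\models s$ by 7.2 and we are done. Otherwise $z_1\in\mathrm{acl}(a_1c)$ for some finite tuple $a_1$ of $A$.

**Step 3: moving the candidate away from $A$.** The nonforking extensions of $\mathrm{tp}(a_1/e)$ to $Ae$ are types over $Ae$ with $e$ a finite tuple of $N^{eq}$. As $N$ is saturated over $A$, there is $a'$ in $N^{eq}$ with $a'\equiv_ea_1$ and $a'\perp_eA$. By (4), $a'c\equiv_ea_1c$, so by Fact 3.1 there is $z'\in M^{eq}$ with $z'a'c\equiv_ez_1a_1c$. Hence $z'\models s|_{bc}$ (recall $b\subseteq e$), $z'\in\mathrm{acl}(a'c)$ and $z'\notin\mathrm{acl}(ce)$.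

**Step 4: $z'$ is not algebraic over $Ac$.** From $c\perp_eN$ we get $c\perp_eAa'$, hence $a'\perp_{eA}c$. Together with $a'\perp_eA$, transitivity gives $a'\perp_eAc$, so $a'\perp_{ec}A$. As $z'\in\mathrm{acl}(a'c)$, $z'\perp_{ec}A$. If $z'$ were in $\mathrm{acl}(ecA)$, this would give $U(z'/ec)=U(z'/ecA)=0$, contradicting $z'\notin\mathrm{acl}(ec)$. So $z'\notin\mathrm{acl}(ecA)\supseteq\mathrm{acl}(Ac)$, and $z'\models s$ by 7.2. $\square$

## 8. Independent coins on the join-irreducibles

**Proposition 8.1.** Let $T\in\mathcal D$ and $\varepsilon>0$. There is a Borel map $t\mapsto A_t\subseteq M_0$ on $[0,1]$ such that for a.e. $t$, $A_t\preceq M_0$ and $M_0$ is saturated over $A_t$; and for each $a\in M_0$, $\mathbb P_t(a\in A_t)\ge1-\varepsilon$.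

*Proof.* **Step 1: the construction and the probability bound.** Choose $0<\delta<1$ with $(1-\delta)^k\ge1-\varepsilon$, where $k=\max\{U(a):a\in M_0\}$, and let $(R_p)_{p\in\mathcal P}$ be independent Borel $\{0,1\}$-valued functions on $[0,1]$ with $\mathbb P(R_p=1)=1-\delta$. Put
$$I=\{p\in\mathcal P:R_q=1\text{ for all } q\in\mathcal P,\ q\le p\},\qquad A=A_I\cap M_0 .$$
$I$ is a down-set. Let $a\in M_0$. By (3), $a\in A$ iff $J(\mathrm{acl}(a))\subseteq I$. As $J(\mathrm{acl}(a))$ is a down-set of $\mathcal P$, this means that $R_q=1$ for all $q\in J(\mathrm{acl}(a))$. By Lemma 6.1(iii) this is a Borel event of probability $(1-\delta)^{U(a)}\ge(1-\delta)^k\ge1-\varepsilon$.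

**Step 2: an almost sure event.** Consider a tuple $x$ of $M_0^{eq}$ and a type $q$ over $x$ of $U$-rank $1$; there are countably many such pairs. By $\omega$-saturation fix $e_0,e_1,\dots\in M_0^{eq}$ realizing $q$ with $e_n\notin\mathrm{acl}(xe_0\dots e_{n-1})$. Then $\mathrm{acl}(x)\lessdot\mathrm{acl}(xe_n)$, so by Lemma 6.1(ii)
$$J(\mathrm{acl}(xe_n))=J(\mathrm{acl}(x))\cup\{p_n\},\quad p_n\notin J(\mathrm{acl}(x)),\quad \mathrm{acl}(xe_n)=\mathrm{acl}(x)\vee p_n .$$
The $p_n$ are distinct: if $p_n=p_m$ with $m<n$, then $\mathrm{acl}(xe_n)=\mathrm{acl}(xe_m)$ and $e_n\in\mathrm{acl}(xe_m)$, which is excluded. By independence of the coins, almost surely $R_{p_n}=1$ for some $n$ and $R_{p_n}=0$ for some $n$. Let $\mathcal E$ be the event that this holds for all pairs $(x,q)$. It has probability $1$, and we work on it.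

**Step 3: $A\preceq M_0$.** This uses the coins that show $1$. Claim: for every tuple $x\subseteq A_I$, every type $r$ over $x$ is realized in $A_I$. Induct on $U(r)$, for all $x$. Let $d\in M_0^{eq}$ realize $r$. If $U(r)=0$, then $d\in\mathrm{acl}(x)\subseteq A_I$. Otherwise choose by Lemma 4.1(d) a tuple $z\in\mathrm{acl}(xd)$ with $U(z/x)=1$. For $q=\mathrm{tp}(z/x)$ choose $n$ with $R_{p_n}=1$. By Lemma 6.1(ii), all $q'<p_n$ in $\mathcal P$ are in $J(\mathrm{acl}(x))$, which is contained in $I$ by (3); so $R_{q'}=1$ for all these $q'$, and $R_{p_n}=1$. Hence $p_n\in I$, $J(\mathrm{acl}(xe_n))\subseteq I$, and $z':=e_n\in A_I$. Take $d''\in M_0^{eq}$ with $z'd''\equiv_xzd$. Then $U(d''/xz')=U(d/xz)=U(r)-1$, so by induction $\mathrm{tp}(d''/xz')$ is realized in $A_I$, and such a realization realizes $r$. This proves the claim. Applied to home-sort types over tuples of $A$, it gives the Tarski–Vaught test for $A=A_I\cap M_0$.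

**Step 4: $M_0$ is saturated over $A$.** This uses the coins that show $0$. By Lemma 7.3 let $s=\mathrm{tp}(z/Ac)$ have $U$-rank $1$, with $c$ a tuple of $M_0^{eq}$, and take $b$ as in 7.2. Apply $\mathcal E$ to $x=bc$ and $q=\mathrm{tp}(z/bc)$, and choose $n$ with $R_{p_n}=0$. Then $p_n\notin I$ and $p_n\notin J(\mathrm{acl}(bc))$. Suppose $e_n\in\mathrm{acl}(Ac)$. Then $e_n\in\mathrm{acl}(b'c)$ for a finite $b'$ with $b\subseteq b'\subseteq A$, and by Lemma 6.1(i) and (3)
$$p_n\in J(\mathrm{acl}(bce_n))\subseteq J(\mathrm{acl}(b'c))=J(\mathrm{acl}(b'))\cup J(\mathrm{acl}(c))\subseteq I\cup J(\mathrm{acl}(bc)),$$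
a contradiction. So $e_n\notin\mathrm{acl}(Ac)$, and $e_n\models s$ by 7.2.

On the null set outside $\mathcal E$ put $A_t=M_0$. $\square$

**Remark 8.2** (vector spaces). For the countable $\mathbb F_2$-vector space $V$ of infinite dimension and $\varepsilon<1/2$, no construction gives (1). Let $A_t$ be random subspaces with $\mathbb P(v\in A_t)\ge1-\varepsilon$ for all $v$. For a finite subspace $W$, the expected proportion of $W$ lying in $A_t$ is at least $1-\varepsilon$; but a proper subspace $A_t\cap W$ contains at most half of $W$. With $\alpha=\mathbb P(W\subseteq A_t)$ we get $1-\varepsilon\le\alpha+\frac12(1-\alpha)$, so $\alpha\ge1-2\varepsilon$. Letting $W$ increase to $V$, $\mathbb P(A_t=V)\ge1-2\varepsilon>0$. But $V$ is not saturated over itself, as the type of a vector outside $V$ is omitted.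

## 9. Separable models as measurable families of embeddings ($T\in\mathcal T$)

**Fact 9.1** (Ben Yaacov–Keisler, *Randomizations of models as metric structures*). $T^R$ is complete, has quantifier elimination in $\mathcal L^R$, and is $\aleph_0$-categorical and $\aleph_0$-stable for $T\in\mathcal T$. So every separable model is isomorphic to $L([0,1],M_0)$, with event sort the measure algebra of $[0,1]$. In models of $T^R$ the event algebra is atomless and every event is of the form $[\![u=v]\!]$.

**Definition 9.2.** Let $F_0\subseteq F$ be probability algebras. $F$ is *atomless over* $F_0$ if there is no nonzero $a\in F$ such that every $b\le a$ in $F$ is $a\wedge c$ for some $c\in F_0$.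

*Example.* The measure algebra of $\Omega=[0,1]^2$ is atomless over $\{B\times[0,1]\}$. Given non-null $a$, with sections $a_{\omega_0}$, let $b=\{(\omega_0,t)\in a:\lambda(a_{\omega_0}\cap[0,t])\le\frac12\lambda(a_{\omega_0})\}$. Almost every section of $b$ has half the measure of the section of $a$, whereas a section of $a\cap(B\times[0,1])$ has measure $\lambda(a_{\omega_0})$ or $0$. So $b$ is not of the form $a\wedge(B\times[0,1])$. In contrast, no nonzero $F$ is atomless over $F$ itself.

**Fact 9.3** (Maharam, Rokhlin, von Neumann). (i) Isomorphisms between measure algebras of atomless standard probability spaces are induced by point isomorphisms mod null sets. (ii) If $F_0\subseteq F$ are separable complete probability algebras, $F_0$ atomless and $F$ atomless over $F_0$, then $(F,F_0)$ is isomorphic to the measure algebra of $[0,1]^2$ with the events $B\times[0,1]$.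

*Proof of (ii) from disintegration.* Realize $F_0\subseteq F$ by a measurable $\rho:(X,\mu)\to(Y,\nu)$ with $X=Y=[0,1]$ carrying Borel probability measures, $\nu$ Lebesgue, and disintegrate $\mu=\int\mu_y\,d\nu(y)$, where $\mu_y$ lives on $\rho^{-1}(y)$ for a.e. $y$.

Suppose $\mu_y$ has an atom for a non-null set of $y$. For those $y$ let $s(y)$ be the least point of maximal $\mu_y$-mass. To see that $s$ is measurable, let $m_q(y)$ be the largest mass of a $\mu_y$-atom in $[0,q]$. Then $m_q(y)=\lim_n\max_I\mu_y(I\cap[0,q])$, with $I$ ranging over a partition of $[0,1]$ into dyadic intervals of level $n$, these partitions refining one another: if the limit is $\ell>0$, the intervals with mass at least $\ell$ form an infinite, finitely branching tree, and a branch shrinks to a point of mass at least $\ell$; the other inequality is clear. So $m_q$ is measurable, and $s(y)\le q$ iff $m_q(y)=m_1(y)$. Now $a=\{x:x=s(\rho(x))\}$ has measure $\int\mu_y\{s(y)\}\,d\nu(y)>0$, and every Borel $b\subseteq a$ equals $a\cap\rho^{-1}\{y:s(y)\in b\}$. This contradicts atomlessness over $F_0$.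

So a.e. $\mu_y$ is atomless, and then its distribution function carries it to Lebesgue measure. Hence $\Theta(x)=(\rho(x),\mu_{\rho(x)}[0,x])$ is measure preserving into $[0,1]^2$. If $x_1<x_2$ have the same image, then $\rho(x_1)=\rho(x_2)=y$ and $\mu_y[x_1,x_2]=0$, so both belong to the set of end points of nontrivial $\mu_y$-null intervals. For each $y$ this set is covered by countably many null intervals, so $\Theta$ is injective off a null set. Thus $\Theta$ is an isomorphism mod null sets, and it carries $\rho$ to the first projection. $\square$

**What is used about beautiful pairs.** Being an elementary pair is expressible by $\mathcal L_P$-conditions: the standard conditions saying that $P$ is the distance to its zero set $N$ (so that one may quantify over $N$), together with $\sup_{\bar x\in N}\big|\inf_{y\in N}\varphi(\bar x,y)-\inf_{y\in M}\varphi(\bar x,y)\big|=0$ for all $\mathcal L$-formulas $\varphi$. So models of $(T^R)_P$ are elementary pairs of models of $T^R$. The only other property we use is part of the definition of a beautiful pair $(M,N)$: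

> (BP) If $\bar x\in M$ and $p(\bar u,\bar x)$ is a type over $N\bar x$ in finitely many variables, then for every $\eta>0$ there are $\bar x',\bar u\in M$ with $d(\bar x,\bar x')\le\eta$ and $\bar u\models p(\cdot,\bar x')$, the parameters from $N$ being kept fixed.

If the definition requires full saturation, one may take $\bar x'=\bar x$.

**Lemma 9.4.** If $(M,N)$ is a separable model of $(T^R)_P$, then $F_M$ is atomless over $F_N$.

*Proof.* The idea is to express "every event can be cut in half independently of $F_N$" by one condition:
$$\sup_{x,y\in M}\ \inf_{u,v\in M}\ \sup_{w,w'\in N}\Big|\mu[\![x=y\wedge u=v\wedge w=w']\!]-\tfrac12\mu[\![x=y\wedge w=w']\!]\Big|=0. \tag{At}$$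

**Step 1: (At) holds in beautiful pairs, hence belongs to $(T^R)_P$.** Let $x,y\in M$. Consider the conditions $\mu[\![x=y\wedge u=v\wedge w=w']\!]=\frac12\mu[\![x=y\wedge w=w']\!]$ on $(u,v)$, for all $w,w'\in N$. Finitely many of them can be satisfied in $M$: the events $[\![x=y\wedge w=w']\!]$ involved generate a finite subalgebra of the atomless algebra $F_M$; halve each of its atoms, let $b$ be the union of the halves, and write $b=[\![u=v]\!]$. So the conditions extend to a type over $N\cup\{x,y\}$. By (BP), for every $\eta>0$ there are $x',y',u,v\in M$ with $d(x,x'),d(y,y')\le\eta$ satisfying the conditions exactly for all $w,w'\in N$, with $x',y'$ in place of $x,y$. Since $\mu([\![x=y]\!]\triangle[\![x'=y']\!])\le2\eta$, going back to $x,y$ changes each of the measures by at most $2\eta$. So the infimum in (At) is $0$.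

**Step 2: (At) implies that $F_M$ is atomless over $F_N$.** Let $0\ne a=[\![x=y]\!]\in F_M$ be such that every $b\le a$ in $F_M$ is $a\wedge c$ with $c\in F_N$. Every $c\in F_N$ is $[\![w=w']\!]$ with $w,w'\in N$, as $N\models T^R$. For $\delta>0$ choose by (At) an event $b_0=[\![u=v]\!]$ with $|\mu(a\wedge b_0\wedge c)-\frac12\mu(a\wedge c)|\le\delta$ for all $c\in F_N$. Write $b=a\wedge b_0=a\wedge c_0$ with $c_0\in F_N$. For $c=c_0$ both $a\wedge b_0\wedge c_0$ and $a\wedge c_0$ equal $b$, so $\frac12\mu(b)\le\delta$. For $c=1$, $|\mu(b)-\frac12\mu(a)|\le\delta$. So $\mu(a)\le2(2\delta+\delta)=6\delta$ for all $\delta>0$, a contradiction. $\square$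

**The pairs $(\mathbf M,N_g)$ are elementary pairs.** With the notation of (2), $[\![\varphi(f_1^g,\dots)]\!]=\pi^{-1}[\![\varphi(f_1,\dots)]\!]$, because each $g_\omega$ is elementary. So the map $f\mapsto f^g$, $B\mapsto B\times[0,1]$ preserves all $[\![\varphi]\!]$, the Boolean operations and $\mu$. Thus $N_g$ is a substructure of $\mathbf M$ isomorphic to the model $L(\Omega_0,M_0)$ of $T^R$, and $N_g\preceq\mathbf M$ by quantifier elimination.

**Lemma 9.5.** Every separable elementary pair $(M,N)$ of models of $T^R$ with $F_M$ atomless over $F_N$ is isomorphic to some $(\mathbf M,N_g)$.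

*Proof.* **Step 1: normalizing the events.** By Fact 9.1, $M\cong L([0,1],M_0)$, and $F_N$ is atomless. By Fact 9.3(ii) there is an isomorphism of $(F_M,F_N)$ with the measure algebra of $\Omega$ and the events $B\times[0,1]$; by Fact 9.3(i) it is induced by a point isomorphism, which also carries $L([0,1],M_0)$ to $L(\Omega,M_0)$. So we may assume $M=\mathbf M$ and $F_N=\{B\times[0,1]\}$. By Fact 9.1 there is an isomorphism $\theta:L(\Omega_0,M_0)\to N$. On events it induces $B\mapsto\beta(B)\times[0,1]$ for an automorphism $\beta$ of the measure algebra of $\Omega_0$. Precomposing $\theta$ with the automorphism of $L(\Omega_0,M_0)$ induced by a point realization of $\beta^{-1}$, we may assume $\beta=\mathrm{id}$.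

**Step 2: reading off $g$.** For $a\in M_0$ with constant function $\hat a$, choose a representative of $\theta(\hat a)$ and put $g_\omega(a)=\theta(\hat a)(\omega)$. Since $\theta$ respects every $[\![\varphi]\!]$ and $N\preceq M$, the event $[\![\varphi(\theta\hat a_1,\dots)]\!]$ computed in $M$ is $1$ or $0$ according to whether $M_0\models\varphi(a_1,\dots)$ or not. There are countably many pairs of a formula and a tuple, so $g_\omega\in\mathrm{End}(M_0)$ for a.e. $\omega$. Put $g_\omega=\mathrm{id}$ on the exceptional null set.

**Step 3: $N=N_g$.** For $f\in L(\Omega_0,M_0)$ and $a\in M_0$, $[\![\theta f=\theta\hat a]\!]=\theta([\![f=\hat a]\!])=\pi^{-1}\{f=a\}$. So on $\pi^{-1}\{f=a\}$ we have $\theta f(\omega)=g_\omega(a)=g_\omega(f(\pi\omega))$. These sets cover $\Omega$, so $\theta f=f^g$. $\square$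

## 10. Correction by measurable automorphisms

The next statement isolates what the random submodel gives. It is for $T\in\mathcal T$, so that Section 11 can use it again.

**Proposition 10.1.** Let $T\in\mathcal T$ and $\varepsilon>0$, and suppose that $t\mapsto A_t$ is a Borel map as in (1). Then for every measurable $g:\Omega\to\mathrm{End}(M_0)$ there is an $\varepsilon$-isomorphism $(\mathbf M,N_g)\to(\mathbf M,N_{\mathrm{id}})$.

*Proof.* **Step 1: $g_\omega|_{A_t}$ extends to an automorphism.** For a.e. $\omega=(\omega_0,t)$, $A_t\preceq M_0$ and $M_0$ is saturated over $A_t$. Transport by the isomorphism $g_\omega:M_0\to g_\omega(M_0)$: the model $g_\omega(M_0)$ is saturated over $g_\omega(A_t)$. Since $g_\omega(A_t)\preceq g_\omega(M_0)\preceq M_0$, Lemma 7.4 shows that $M_0$ is saturated over $g_\omega(A_t)$. By 7.1 the elementary bijection $g_\omega|_{A_t}:A_t\to g_\omega(A_t)$ extends to some $u_\omega\in\mathrm{Aut}(M_0)$. Note that $g_\omega$ may depend on $t$ in any way; no independence of $g$ and $A$ is needed.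

**Step 2: $u_\omega$ can be chosen measurably.** Run the back-and-forth of 7.1 along a fixed enumeration of $M_0$, at each step choosing the least element that keeps "$g_\omega|_{A_t}\cup(\bar c\mapsto\bar c')$ is elementary" true. For fixed $\bar c,\bar c'$ this condition says: for all formulas $\varphi$ and all $\bar a\in M_0$, either $\bar a\not\subseteq A_t$ or $M_0\models\varphi(\bar a,\bar c)\leftrightarrow\varphi(g_\omega(\bar a),\bar c')$. This is a countable conjunction of Borel conditions on $(A_t,g_\omega)$, so at each stage the finite map built so far is a measurable function of $\omega$ into a countable set. A suitable element exists at each step for a.e. $\omega$, by saturation over $g_\omega(A_t)$ in the forth steps and over $A_t$ in the back steps. The union is an automorphism, and it extends $g_\omega|_{A_t}$: when $a\in A_t$, elementarity for the formula $x=y$ forces its image to be $g_\omega(a)$. So $\omega\mapsto u_\omega$ is measurable. Put $s_\omega=u_\omega^{-1}$, and $s_\omega=\mathrm{id}$ on the exceptional null set. For a.e. $\omega=(\omega_0,t)$,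
$$s_\omega g_\omega(a)=a\quad\text{for all } a\in A_t. \tag{5}$$

**Step 3: the estimate.** Define $\sigma(x)(\omega)=s_\omega(x(\omega))$ on the main sort of $\mathbf M$ and $\sigma=\mathrm{id}$ on events. Since $s_\omega\in\mathrm{Aut}(M_0)$, $[\![\varphi(\sigma x)]\!]=[\![\varphi(x)]\!]$, and $\sigma$ is invertible with inverse given by $s_\omega^{-1}$; so $\sigma$ is an $\mathcal L^R$-automorphism of $\mathbf M$. For $f\in L(\Omega_0,M_0)$, (5) and Fubini give
$$d(\sigma(f^g),f^{\mathrm{id}})=\mathbb P\big(s_\omega g_\omega f(\pi\omega)\ne f(\pi\omega)\big)\le\int_{\Omega_0}\mathbb P_t\big(f(\omega_0)\notin A_t\big)\,d\omega_0\le\varepsilon .$$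
So $\sigma(N_g)$ and $N_{\mathrm{id}}$ have Hausdorff distance at most $\varepsilon$ in the main sort, and for every $x$ of the main sort
$$|d(x,N_g)-d(\sigma x,N_{\mathrm{id}})|=|d(\sigma x,\sigma N_g)-d(\sigma x,N_{\mathrm{id}})|\le\varepsilon .$$
On the event sort the two distances coincide, since $N_g$ and $N_{\mathrm{id}}$ have the same events and $\sigma$ fixes events. So $\sigma$ is an $\varepsilon$-isomorphism. $\square$

**Proof of Theorem A.** Let $T\in\mathcal D$. By Lemmas 9.4 and 9.5 every separable model of $(T^R)_P$ is isomorphic to some $(\mathbf M,N_g)$. Inverses of $\varepsilon$-isomorphisms are $\varepsilon$-isomorphisms, and under composition the constants add. So it suffices to have, for all $g$ and $\varepsilon>0$, an $\varepsilon$-isomorphism $(\mathbf M,N_g)\to(\mathbf M,N_{\mathrm{id}})$. Proposition 8.1 provides $A_t$ as in (1), and Proposition 10.1 provides the $\varepsilon$-isomorphism. $\blacksquare$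

## 11. Axioms, a characterization, and failure of exact categoricity

**Theorem B.** Let $T\in\mathcal D$. The theory $(T^R)_P$ is axiomatized by "elementary pair of models of $T^R$" together with (At). Its separable models are exactly the separable elementary pairs $(M,N)$ with $F_M$ atomless over $F_N$, equivalently the pairs $(\mathbf M,N_g)$ up to isomorphism.

*Proof.* **Step 1: one approximate isomorphism class.** The axioms hold in $(T^R)_P$ by Step 1 of Lemma 9.4, and by its Step 2 their separable models have $F_M$ atomless over $F_N$. By Lemma 9.5 and Propositions 8.1 and 10.1, all separable elementary pairs with $F_M$ atomless over $F_N$ are approximately isomorphic. Each $(\mathbf M,N_g)$ is such a pair, by the example after Definition 9.2; and each such pair is some $(\mathbf M,N_g)$ by Lemma 9.5.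

**Step 2: approximately isomorphic pairs are elementarily equivalent.** By induction on the $\mathcal L_P$-formula $\varphi$, an $\varepsilon$-isomorphism changes its value by at most some $\Delta_\varphi(\varepsilon)$ with $\Delta_\varphi(\varepsilon)\to0$ as $\varepsilon\to0$. For atomic $\mathcal L$-formulas the change is $0$; for $P$ of a term it is at most $\varepsilon$; connectives are uniformly continuous; quantifiers range over domains that the map matches bijectively. For a sentence, let $\varepsilon\to0$.

**Step 3: conclusion.** $(T^R)_P$ has a separable model by Löwenheim–Skolem, and by Lemma 9.4 it is one of the pairs of Step 1. By Step 2 all these pairs are models of $(T^R)_P$. Finally, every model of the axioms has a separable elementary substructure, which is one of these pairs by Step 1; so it is a model of $(T^R)_P$. $\square$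

**Theorem C.** For $T\in\mathcal T$ the following are equivalent:

1. $T\in\mathcal D$;
2. the lattice $\mathcal L(\mathbb M)$ of finitely generated $\mathrm{acl}^{eq}$-closed sets is distributive;
3. for every $\varepsilon>0$ there is a Borel random $A_t\subseteq M_0$ ($t\in[0,1]$) such that a.s. $A_t\preceq M_0$ and $M_0$ is saturated over $A_t$, and $\mathbb P(a\in A_t)\ge1-\varepsilon$ for all $a\in M_0$;
4. $(T^R)_P$ is approximately $\aleph_0$-categorical;
5. all separable elementary pairs $(M,N)$ of models of $T^R$ with $F_M$ atomless over $F_N$ are approximately isomorphic.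

*Proof.* **(1)⇒(2)** is Proposition 5.2.

**(2)⇒(1).** Suppose a strictly minimal $D$ over $\bar c$ is not disintegrated. Then there are $x_0,\dots,x_n\in D$ with $x_0\in\mathrm{acl}(\bar cx_1\dots x_n)$ and $x_0\notin\mathrm{acl}(\bar cx_i)$ for $1\le i\le n$. Take $n$ minimal; then $n\ge2$. By minimality no $x_i$ with $i\ge1$ is algebraic over $\bar c$ and the other $x_j$, $j\ge1$, since we could drop it; so $x_1,\dots,x_n$ are independent over $\bar c$. Also by minimality, and because $\mathrm{acl}(\bar c)\cap D=\emptyset$, $x_0$ is not algebraic over $\bar c$ and a proper subset of $\{x_1,\dots,x_n\}$. By exchange, any $n$ of the elements $x_0,\dots,x_n$ are independent over $\bar c$, and each is algebraic over $\bar c$ and the others. Let $o=\mathrm{acl}(\bar cx_3\dots x_n)$. Over $o$ the elements $x_0,x_1,x_2$ are pairwise independent of rank $1$, and each is algebraic over $o$ and the other two. By Lemma 4.1(c) the three sets $\mathrm{acl}(ox_i)$ have pairwise meets $o$, and their pairwise joins are all $\mathrm{acl}(ox_0x_1x_2)$. This is an $M_3$, so $\mathcal L(\mathbb M)$ is not distributive.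

**(1)⇒(3)** is Proposition 8.1. **(3)⇒(5):** by Lemma 9.5 the pairs in question are isomorphic to pairs $(\mathbf M,N_g)$, and Proposition 10.1 with (3) makes them approximately isomorphic; both hold for all $T\in\mathcal T$. **(5)⇒(4)** follows from Lemma 9.4. **(4)⇒(1)** is known result (K1). $\square$

**Proposition 11.1.** For $T\in\mathcal D$, $(T^R)_P$ is not $\aleph_0$-categorical.

*Proof.* $M_0$ has a proper countable elementary extension, which is isomorphic to $M_0$; restricting such an isomorphism to $M_0$ gives a non-surjective $g_*\in\mathrm{End}(M_0)$. By Theorem B, $(\mathbf M,N_{g_*})$ (constant family $g_\omega=g_*$) and $(\mathbf M,N_{\mathrm{id}})$ are both separable models of $(T^R)_P$. In $(\mathbf M,N_{\mathrm{id}})$ every $x$ satisfies $\bigvee_{y\in N}[\![x=y]\!]=1$: use the constants $y=\hat a$, $a\in M_0$. In $(\mathbf M,N_{g_*})$ let $x=\hat b$ with $b\notin g_*(M_0)$. Every $y\in N_{g_*}$ takes its values in $g_*(M_0)$, so $\bigvee_{y\in N}[\![x=y]\!]=0$. An isomorphism of pairs would preserve these joins, so the two pairs are not isomorphic. $\square$
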